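\title{The abelianization of stabilized fundamental groups of branch curve complements}


\begin{abstract}
For all large $k$, a compact symplectic $4$-manifold $X$ with integral symplectic class is a branched covering $f_k\colon X\to\mathbb{CP}^2$ of some degree $N_k$, branched along a curve $D_k$ with nodes and cusps. The stabilized fundamental group of $\mathbb{CP}^2\setminus D_k$ contains a subgroup $G_k^0$ of finite index, the common kernel of the monodromy and of the linking number. We prove that taking the homology classes of the lifts of a loop identifies $\operatorname{Ab}G_k^0$ with $\mathcal H^{N_k-1}$, where $\mathcal H$ is the first homology group of the complement in $X$ of the ramification curve and of a hyperplane section. When $H_1(X;\mathbb Z)=0$ this gives $\operatorname{Ab}G_k^0\simeq(\mathbb Z^2/\Lambda_k)^{N_k-1}$ for an explicit subgroup $\Lambda_k\subset\mathbb Z^2$, as conjectured for simply connected $X$. The proof finds a copy of $\mathcal H$ inside the group: it acts simply transitively on the meridians of $D_k$ with a given monodromy.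
\end{abstract}

\section{Introduction}

\subsection{Branch curves and stabilized fundamental groups}

Let $(X,\omega)$ be a compact connected symplectic $4$-manifold with $[\omega]/2\pi\in H^2(X;\mathbb Z)$, and let $L$ be a line bundle on $X$ with $c_1(L)=[\omega]/2\pi$. By a theorem of Auroux \cite{Au00}, for all sufficiently large $k$ three suitably chosen approximately holomorphic sections of $L^{\otimes k}$ define a symplectic branched covering $f_k\colon X\to\mathbb{CP}^2$, whose topology is canonically determined up to isotopy for large $k$. Its branch curve $D_k\subset\mathbb{CP}^2$ is a braided symplectic curve with nodes and cusps. Let $N_k$ be the degree of $f_k$ and $d_k$ the degree of $D_k$. The preimage of a line $\ell\subset\mathbb{CP}^2$ has class $[f_k^{-1}(\ell)]=c_1(L^{\otimes k})=\frac{k}{2\pi}[\omega]$.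

A \emph{meridian} (or geometric generator) of $D_k$ is the class of a loop that runs from the base point to a point near a smooth point of $D_k$, turns once positively around $D_k$, and returns the same way. The group $\pi_1(\mathbb{CP}^2\setminus D_k)$ carries two evident homomorphisms. The monodromy $\theta_k$ to the symmetric group $S_{N_k}$ records how a loop permutes the sheets; it sends meridians to transpositions. The linking number $\delta_k$ to $\mathbb Z_{d_k}$ sends each meridian to $1$; it is the abelianization when $D_k$ is irreducible. At a node of $D_k$ the two local meridians commute, and their images under $\theta_k$ are disjoint transpositions. One imposes the relation of a node on every pair of meridians whose monodromy would allow one: let $\mathcal K_k$ be the normal subgroup generated by the commutators $[\gamma,\gamma']$ of meridians with $\theta_k(\gamma),\theta_k(\gamma')$ disjoint. The \emph{stabilized fundamental group} is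
\[
\bar G_k=\pi_1(\mathbb{CP}^2\setminus D_k)/\mathcal K_k .
\]

Auroux, Donaldson, Katzarkov and Yotov established a natural exact sequence
\[
1\to G_k^0\to\bar G_k\xrightarrow{(\theta_k,\delta_k)} S_{N_k}\times\mathbb Z_{d_k}\to\mathbb Z_2\to1,
\]
so the content of $\bar G_k$ beyond the numbers $N_k$ and $d_k$ lies in the kernel $G_k^0$ and in the extension. A loop in $G_k^0$ has trivial monodromy, so it lifts to $N_k$ closed loops in $X$. Their homology classes, taken in the complement of the ramification curve and of a hyperplane section, are the abelian invariants of $G^0_k$ that one sees first, and they sum to zero. For simply connected $X$ the same authors obtained in this way a natural surjection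
\[
\phi_k\colon G_k^0\to(\mathbb Z^2/\Lambda_k)^{N_k-1},\qquad
\Lambda_k=\bigl\{\bigl(c_1(K_X)\cdot\alpha,\ [f_k^{-1}(\ell)]\cdot\alpha\bigr):\alpha\in H_2(X;\mathbb Z)\bigr\},
\]
and they proved that it induces an isomorphism on $\operatorname{Ab}G_k^0$, for all large $k$, for certain simply connected K\"ahler surfaces, for example $\mathbb{CP}^2$, $\mathbb{CP}^1\times\mathbb{CP}^1$, $\mathbb F_1$, some Del Pezzo and K3 surfaces, and certain double covers of $\mathbb{CP}^1\times\mathbb{CP}^1$. For $X=\mathbb{CP}^2$ with $c_1(L)$ the class of a line, $N_k=k^2$ and $\Lambda_k$ is generated by $(-3,k)$, so the target is $(\mathbb Z\oplus\mathbb Z_{\gcd(3,k)})^{k^2-1}$.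

The question is whether these invariants, each attached to one sheet, are the only abelian invariants of $G_k^0$. The following conjecture is stated in \cite{Au03}: \emph{if $X$ is simply connected, then for all large enough $k$ the map $\phi_k$ induces an isomorphism $\operatorname{Ab}G_k^0\simeq(\mathbb Z^2/\Lambda_k)^{N_k-1}$.} Section~\ref{sec:example} shows on a small example that before stabilization there are further invariants, attached to pairs of sheets, and how the relations in $\mathcal K_k$ remove them.

\subsection{Results}

\begin{theorem}\label{thm:A}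
If $X$ is simply connected, or only $H_1(X;\mathbb Z)=0$, then for all large $k$ the map $\phi_k$ induces an isomorphism $\operatorname{Ab}G_k^0\simeq(\mathbb Z^2/\Lambda_k)^{N_k-1}$.
\end{theorem}

This is a special case of a statement for arbitrary $X$. Fix a large $k$ and write $n=N_k$, $d=d_k$, $f=f_k$, $D=D_k$, $G^0=G_k^0$, $\bar G=\bar G_k$. Let $R\subset X$ be the ramification curve. Choose a pencil of lines through a point $o\notin D$ with respect to which $D$ is braided, and a generic line $\ell_\infty$ of the pencil. Put
\[
\Sigma=f^{-1}(\ell_\infty),\qquad Y=X\setminus(R\cup\Sigma),\qquad \mathcal H=H_1(Y;\mathbb Z).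
\]
Every element of $G^0$ is represented by a loop in the affine plane $\mathbb{CP}^2\setminus\ell_\infty$ whose linking number with $D$ vanishes in $\mathbb Z$, and the classes in $\mathcal H$ of the $n$ lifts of such a loop depend only on the element (Lemmas~\ref{lem:affine} and~\ref{lem:Phi}).

\begin{theorem}\label{thm:B}
For every compact connected symplectic $4$-manifold $X$ as above and all large $k$, taking the homology classes of the $n$ lifts induces an isomorphism
\[
\phi\colon\operatorname{Ab}G^0\to\Bigl\{v\in\mathcal H^n:\sum_i v_i=0\Bigr\}\simeq\mathcal H^{n-1}.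
\]
Moreover there is an exact sequence $0\to\mathbb Z^2/\Lambda_k\to\mathcal H\to H_1(X;\mathbb Z)\to0$.
\end{theorem}

\begin{corollary}\label{cor:D}
For $k$ large there is, via $\phi$, an exact sequence
\[
0\to(\mathbb Z^2/\Lambda_k)^{n-1}\to\operatorname{Ab}G^0\to H_1(X;\mathbb Z)^{n-1}\to0,
\]
and its first map is an isomorphism if and only if $H_1(X;\mathbb Z)=0$.
\end{corollary}

Theorem~\ref{thm:C} describes the whole extension $\bar G/[G^0,G^0]$.

Section~\ref{sec:geometry} collects the geometric input and constructs $\phi$. In Section~\ref{sec:module} we study $A=\operatorname{Ab}G^0$ as an $S_n$-module and show that it is a quotient of the sum-zero subgroup of $M^n$, where $M=(1-(12))A$. This reduces Theorem~\ref{thm:B} to the bijectivity of one map $\eta\colon M\to\mathcal H$ (Section~\ref{sec:eta}). Surjectivity is short. Injectivity requires a map in the opposite direction, from the homology of $Y$ to a group defined by pure algebra; it is built in Sections~\ref{sec:Psi} and~\ref{sec:inverse}.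

\subsection{Conventions}

For an abelian group $P$ let $P^n_0=\{v\in P^n:\sum_iv_i=0\}$. Forgetting the first coordinate gives $P_0^n\simeq P^{n-1}$, naturally in $P$, and $P_0^n$ is generated by the vectors $u(e_i-e_j)$, $u\in P$. In a fundamental group $gg'$ means ``first $g'$, then $g$'', so that monodromy is a homomorphism. The group $S_n$ acts on $P^n$ by $(\sigma v)_{\sigma(j)}=v_j$. In $P^n\rtimes S_n$ the product is $(v,\sigma)(w,\pi)=(v+\sigma w,\sigma\pi)$, the inverse is $(v,\sigma)^{-1}=(-\sigma^{-1}v,\sigma^{-1})$, and therefore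
\begin{equation}\label{eq:conj}
(v,\sigma)(w,\pi)(v,\sigma)^{-1}=(v+\sigma w-\sigma\pi\sigma^{-1}v,\ \sigma\pi\sigma^{-1}).
\end{equation}
Two elements $a,b$ of a group are \emph{braided} if $aba=bab$; equivalently, $aba^{-1}=b^{-1}ab$.

\section{An example: the roots of a polynomial}\label{sec:example}

Let $\mathcal P\simeq\mathbb C^n$ be the space of monic polynomials of degree $n$, let $\mathcal X=\{(x,p)\in\mathbb C\times\mathcal P:p(x)=0\}$, and let $f(x,p)=p$. This is an $n$-sheeted covering branched along the discriminant, with ramification locus $R=\{p'(x)=0\}$. It is not one of the coverings of the introduction, but it carries the same group theory in a form that can be computed by hand; there is no line at infinity to remove.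

The complement of the discriminant has fundamental group the braid group $B_n$, with Artin generators $\sigma_1,\dots,\sigma_{n-1}$. The meridians are the conjugates of $\sigma_1$, the linking number $\delta$ is the exponent sum, and $\ker\theta$ is the pure braid group $\mathit{PB}_n$. Recall that $\operatorname{Ab}\mathit{PB}_n$ is free on classes $a_{ij}=a_{ji}$ ($i\ne j$), dual to the winding numbers of the differences $z_i-z_j$ of roots, and that $B_n$ acts on it by permuting indices. Write $p(t)=(t-x)q(t)$. Then $p'(x)=q(x)$, and $x$, the nonconstant coefficients of $q$ and the value $q(x)$ are coordinates on $\mathcal X$. So $\mathcal X\setminus R\simeq\mathbb C^{n-1}\times\mathbb C^*$ and $\mathcal H=H_1(\mathcal X\setminus R)=\mathbb Z$. The class of the $i$-th lift of a pure braid is the winding number of $p'(z_i)=\prod_{j\ne i}(z_i-z_j)$, that is,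
\[
\phi(a_{ij})=e_i+e_j\in\mathbb Z^n .
\]
Thus $\operatorname{Ab}\mathit{PB}_n$ has one invariant for each pair of sheets, and the lifts see only $n$ combinations of them.

\emph{Four sheets.} Let $n=4$. We compute the image of $\mathcal K$ in $\operatorname{Ab}\mathit{PB}_4$, working in $B_4/[\mathit{PB}_4,\mathit{PB}_4]$ and writing $\tau_{ij}$ for the action of $(ij)$. A meridian $s$ over $(12)$ is $g\sigma_1g^{-1}$ with $\theta(g)\in\langle(12),(34)\rangle$. Then $g=xb$ with $x$ pure and $b\in\langle\sigma_1,\sigma_3\rangle$ commuting with $\sigma_1$, so $s=x\sigma_1x^{-1}=y\sigma_1$ with $y=(1-\tau_{12})x$. Exchanging the roles of $\sigma_1$ and $\sigma_3$, a meridian over $(34)$ is $t=y'\sigma_3$ with $y'=(1-\tau_{34})x'$. From $st=(y+\tau_{12}y')\sigma_1\sigma_3$ and $ts=(y'+\tau_{34}y)\sigma_3\sigma_1$ we get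
\[
st(ts)^{-1}=(1-\tau_{34})y-(1-\tau_{12})y'=(1-\tau_{12})(1-\tau_{34})(x-x').
\]
The operator $(1-\tau_{12})(1-\tau_{34})$ kills $a_{12}$ and $a_{34}$ and sends the other four generators to $\pm(a_{13}-a_{23}-a_{14}+a_{24})$. Permuting indices, stabilization imposes exactly
\[
a_{12}+a_{34}=a_{13}+a_{24}=a_{14}+a_{23}.
\]
These relations eliminate $a_{24}$ and $a_{14}$, so $\operatorname{Ab}(\mathit{PB}_4/\mathcal K)$ is free on $a_{12},a_{34},a_{13},a_{23}$. The images $e_1+e_2$, $e_3+e_4$, $e_1+e_3$, $e_2+e_3$ have determinant $\pm2$. Hence $\phi$ maps $\operatorname{Ab}(\mathit{PB}_4/\mathcal K)$ isomorphically onto the vectors of $\mathbb Z^4$ with even coordinate sum, and the part with $\delta=0$ onto $\mathbb Z^4_0$. The six invariants of pairs have collapsed to four invariants of single sheets.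

The computation also shows where $\mathcal H$ sits inside the group. In the quotient, the meridians over $(12)$ are the elements $y\sigma_1$ with $\phi(y)=(v_1-v_2)(e_1-e_2)$, $v=\phi(x)$, and $v_1-v_2$ takes every integer value. So these meridians form a set on which $\mathcal H=\mathbb Z$ acts freely and transitively. The general proof runs this observation backwards: it defines a group $M$ by its action on the meridians over $(12)$ and shows that $M\simeq\mathcal H$.

\emph{Three sheets.} The theorems concern the abelianization of $\Gamma^0=\ker(\theta,\delta)$, which can be larger than the image of $\Gamma^0$ in $\operatorname{Ab}\ker\theta$. Let $n=3$, so that $\mathcal K$ is trivial. Recall that $\mathit{PB}_3=F_2\times\langle\Delta^2\rangle$, where $F_2$ is free on two generators with $\delta=2$ and the full twist has $\delta(\Delta^2)=6$. The projection to $F_2$ maps $\Gamma^0$ isomorphically onto $\{w:\delta(w)\in6\mathbb Z\}$, a subgroup of index $3$, which is free of rank $4$. So $\operatorname{Ab}\Gamma^0\simeq\mathbb Z^4$, while $\mathcal H^3_0\simeq\mathbb Z^2$: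 the analog of Theorem~\ref{thm:B} fails. The reason is that $\sigma_1^2$ acts nontrivially on $\operatorname{Ab}\Gamma^0$. Indeed, if in $\Gamma=B_n/\mathcal K$ the element $\sigma_1^2$ acts trivially on $\operatorname{Ab}\Gamma^0$, then $\ker\theta/[\Gamma^0,\Gamma^0]$ is a central extension of the cyclic group generated by the class of $\sigma_1^2$, hence abelian, and $\operatorname{Ab}\Gamma^0$ is the part of $\operatorname{Ab}\ker\theta$ with $\delta=0$. For $n=3$ this part has rank $2$. For $n=4$ the action is trivial by Lemma~\ref{lem:Sn}, whose hypotheses (G1)--(G3) hold for $B_4$, and we conclude that $\operatorname{Ab}\Gamma^0\simeq\mathbb Z^4_0$.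

\section{The covering, the affine group and the lifting map}\label{sec:geometry}

\subsection{The facts used}

Put $\mathbb C^2=\mathbb{CP}^2\setminus\ell_\infty$ and $G=\pi_1(\mathbb C^2\setminus D,*)$. We use the following standard properties of the maps $f_k$ \cite{Au00,AK00}.

\begin{itemize}
\item[(F1)] In suitable oriented local coordinates, $f$ is a local diffeomorphism, or the fold $(x,y)\mapsto(x^2,y)$, or the cusp $(x,y)\mapsto(x^3-xy,y)$. The curve $R$ is smooth and symplectic. The map $R\to D$ is bijective except over the nodes, where two distinct points of one fiber have the same image. The only singularities of $D$ are nodes (of either sign) and cusps.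
\item[(F2)] $D$ is braided; in particular all but finitely many lines of the pencil, among them $\ell_\infty$, meet $D$ transversally in $d$ smooth points. The braid monodromy is a factorization of the full twist $\Delta_d^2$ into braids $\beta_j$, and by the Zariski--van Kampen theorem
\[
G=\langle\gamma_1,\dots,\gamma_d\mid\gamma_i=\beta_j(\gamma_i)\text{ for all }i,j\rangle .
\]
Here the $\gamma_i$ are meridians in a generic line $\ell$ of the pencil, freely generating $F_d=\pi_1(\ell\setminus(D\cup\{o\}))$ and numbered so that $c=\gamma_1\cdots\gamma_d$ is a circle enclosing all $d$ points. Braids act on $F_d$; each $\beta_j(\gamma_i)$ is a conjugate $W\gamma_{i'}W^{-1}$ of a generator, and $\Delta_d^2$ acts as conjugation by $c^{\pm1}$.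
\item[(F3)] $R$ is the zero set of the Jacobian $j_k=\wedge^2\partial f_k$, a section of $K_X\otimes L^{\otimes3k}$; in particular $[R]=K_X+3[\Sigma]$ with $[\Sigma]=\frac k{2\pi}[\omega]$. The sections $j_k$ are asymptotically holomorphic and uniformly transverse to $0$. To spell this out, let $J$ be the compatible almost complex structure, $g=\omega(\cdot,J\cdot)$ and $g_k=kg$, and let $\nabla$ be the Hermitian connection coming from a connection of curvature $-i\omega$ on $L$ and a fixed connection on $K_X$. There are $C,c_0>0$ independent of $k$ such that, with respect to $g_k$, $|\nabla^rj_k|\le C$ for $r\le2$, $|\nabla^r\bar\partial j_k|\le Ck^{-1/2}$ for $r\le1$, and $|\nabla j_k|\ge c_0$, with $\nabla j_k$ surjective, wherever $|j_k|<c_0$.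
\end{itemize}

The estimates in (F3) enter only through part (a) of the next lemma.

\begin{lemma}\label{lem:zero}
For $k$ large: \textup{(a)} $R$ is nonempty and connected; \textup{(b)} $D$ has at least one cusp; \textup{(c)} $n\ge4$.
\end{lemma}

\begin{proof}
(c) We have $n=[\Sigma]^2=k^2\int_X(\omega/2\pi)^2\to\infty$.

(a) We do Morse theory with $h=\log|j_k|^2$ on $X\setminus R$ and show that all critical points have index at least $2$. All norms are taken for $g_k$, and $j=j_k$.

At a critical point of $h$ the $(1,0)$-part of $d|j|^2=0$ reads $\langle\partial j,j\rangle+\langle j,\bar\partial j\rangle=0$. Since $j\ne0$ is a section of a line bundle, $|\partial j|=|\bar\partial j|=O(k^{-1/2})$. So $|\nabla j|<c_0$ for $k$ large, and uniform transversality forces $|j|\ge c_0$. In particular the critical set is compact.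

On $X\setminus R$ write $\nabla j=aj$ with a complex $1$-form $a=a'+a''$ split into types $(1,0)$ and $(0,1)$. Then $dh=a+\bar a$, and $da=F$ is the curvature, because $Fj=\nabla(aj)=(da-a\wedge a)j$. We have $iF=3k\omega+O(k^{-1})$, the error being the curvature of $K_X$, a fixed $2$-form measured in $g_k$. Where $|j|\ge c_0$, the form $a''=\bar\partial j/j$ and its derivative $\nabla\bar\partial j/j-\nabla j\otimes\bar\partial j/j^2$ are $O(k^{-1/2})$. The $(1,0)$-part of $dh$ is $\partial h=a'+\overline{a''}=a+\overline{a''}-a''$, so $d\partial h=F+O(k^{-1/2})$. A $(1,0)$-form composed with $J$ is multiplied by $i$ and a $(0,1)$-form by $-i$, so $dh\circ J=2i\,\partial h-i\,dh$ and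
\[
d(dh\circ J)=2i\,d\partial h=6k\omega+O(k^{-1/2}).
\]
At a critical point the terms containing $\nabla J$ vanish, so $d(dh\circ J)(v,w)=\operatorname{Hess}(v,Jw)-\operatorname{Hess}(w,Jv)$. With $w=Jv$ and $k\omega(v,Jv)=|v|^2$ this gives
\begin{equation}\label{eq:hess}
\operatorname{Hess}(v,v)+\operatorname{Hess}(Jv,Jv)=-(6+o(1))|v|^2<0\qquad(v\ne0).
\end{equation}
If $V\subset T_pX$ has real dimension at least $3$, then $V\cap JV\neq0$ is $J$-invariant, so $V$ contains some $v\ne0$ together with $Jv$, and $\operatorname{Hess}$ is not positive semidefinite on $V$. Hence $\operatorname{Hess}$ has at least two negative eigenvalues.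

The inequality in \eqref{eq:hess} is open. So a $C^2$-small perturbation of $h$ supported near the critical set is a Morse function whose critical points all have index at least $2$. If $R$ were empty, its minimum on $X$ would have index $0$; so $R\neq\emptyset$. For $N$ large, $\{|j|^2\le e^{-N}\}$ is a disk bundle over $R$, because $j$ vanishes transversally, and $X$ is obtained from it by attaching handles of index at least $2$. Such handles have connected attaching regions and do not change the number of components. As $X$ is connected, so is $R$.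

(b) Let $\nu_1$ be the number of nodes, $\nu_2$ the number of cusps and $\chi$ the Euler characteristic. By (F1), points of $\mathbb{CP}^2\setminus D$, smooth points of $D$, nodes and cusps have $n$, $n-1$, $n-2$, $n-2$ preimages. Also $\chi(D)=\chi(R)-\nu_1$, and the smooth part of $D$ has Euler characteristic $\chi(R)-2\nu_1-\nu_2$. Hence
\begin{align*}
\chi(X)&=n\bigl(3-\chi(R)+\nu_1\bigr)+(n-1)\bigl(\chi(R)-2\nu_1-\nu_2\bigr)+(n-2)(\nu_1+\nu_2)\\
&=3n-\chi(R)-\nu_2 .
\end{align*}
The adjunction formula for the symplectic curve $R$ gives $-\chi(R)=R\cdot(R+K_X)=(K_X+3[\Sigma])\cdot(2K_X+3[\Sigma])$. With $n=[\Sigma]^2$ we obtain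
\[
\nu_2=12[\Sigma]^2+9K_X\cdot[\Sigma]+2K_X^2-\chi(X)=12k^2\int_X\Bigl(\frac\omega{2\pi}\Bigr)^2+O(k)>0 .\qedhere
\]
\end{proof}

The following general position statement is used several times.

\begin{lemma}\label{lem:meridian}
Let $Z$ be a connected oriented $4$-manifold and $C\subset Z$ a closed subset that is an oriented smooth surface outside a finite set $C_{\mathrm{s}}\subset C$. Then $Z\setminus C$ is connected, and $\pi_1(Z\setminus C)\to\pi_1(Z)$ is surjective with kernel normally generated by the meridians of $C$ at points of $C\setminus C_{\mathrm{s}}$. Meridians at points of one component of $C\setminus C_{\mathrm{s}}$ are conjugate.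
\end{lemma}

\begin{proof}
A generic path with endpoints off $C$ misses $C$; this gives connectedness and surjectivity. A null-homotopy in $Z$ of a loop in $Z\setminus C$ can be made smooth, disjoint from $C_{\mathrm s}$ (codimension $4$) and transverse to $C\setminus C_{\mathrm s}$. It meets $C$ in finitely many interior points of the disk, and the boundary of a punctured disk is a product of loops around the punctures, each of which maps to a meridian or its inverse. Finally, sliding a small normal circle along a path in $C\setminus C_{\mathrm s}$ is a free homotopy in $Z\setminus C$.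
\end{proof}

\subsection{From the projective to the affine complement}

The linking number is more useful with values in $\mathbb Z$, so we work in $\mathbb C^2$. Let $T\subset G$ be the set of meridians of $D$, let $\theta\colon G\to S_n$ be the monodromy, and let $\delta\colon G\to\mathbb Z$ be the linking number, $\delta(\gamma_i)=1$. Let $\mathcal K\subset G$ be the normal subgroup generated by the commutators of meridians with disjoint images under $\theta$. Put $\Gamma=G/\mathcal K$ and $\Gamma^0=\ker(\theta,\delta)\subset\Gamma$.

\begin{lemma}\label{lem:affine}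
The element $c$ is central in $G$, with $\theta(c)=1$ and $\delta(c)=d$. We have $\bar G=\Gamma/\langle c\rangle$, and the projection restricts to an isomorphism $\Gamma^0\to G^0$.
\end{lemma}

\begin{proof}
Let $\mathrm{pr}\colon F_d\to G$ be the quotient map. The relations say that $\mathrm{pr}\circ\beta_j=\mathrm{pr}$ for all $j$. Hence $\mathrm{pr}\circ\Delta_d^2=\mathrm{pr}$, which means that $c$ is central. Inside $\ell\setminus(D\cup\{o\})$ the circle $c$ is freely homotopic to a small circle around $o$, run in the negative direction. Since $\ell$ meets $\ell_\infty$ transversally at $o\notin D$, the element $c^{-1}$ is a meridian of $\ell_\infty$. The surface $\ell_\infty\setminus D$ is connected, so by Lemma~\ref{lem:meridian} the kernel of the surjection $G\to\pi_1(\mathbb{CP}^2\setminus D)$ is normally generated by $c$, hence equals $\langle c\rangle$. The monodromy factors through this surjection, so $\theta(c)=1$. Every meridian of $D$ in $\mathbb{CP}^2\setminus D$ can be pushed off $\ell_\infty$, so $\mathcal K$ maps onto $\mathcal K_k$ and $\bar G=\Gamma/\langle c\rangle$.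 The map $\Gamma^0\to G^0$ is injective because $\delta(c^m)=dm$. It is surjective because a lift to $\Gamma$ of an element of $G^0$ has $\theta=1$ and $\delta\in d\mathbb Z$, and can be corrected by a power of $c$.
\end{proof}

From now on we identify $G^0$ with $\Gamma^0$. The algebraic part of the proof uses only the following properties.

\begin{lemma}\label{lem:G}
For $k$ large:
\begin{itemize}
\item[\textup{(G1)}] $T$ is a single conjugacy class that generates $G$, $\delta=1$ on $T$, $\theta(T)$ is the set of all transpositions of $S_n$, and $n\ge4$;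
\item[\textup{(G2)}] meridians with disjoint images under $\theta$ commute in $\Gamma$;
\item[\textup{(G3)}] there are braided meridians $a,b\in T$ with $\theta(a)=(12)$, $\theta(b)=(23)$;
\item[\textup{(G4)}] $G$ has a presentation with generators $\gamma_i\in T$ and relations of the form $\gamma_i=W\gamma_{i'}W^{-1}$.
\end{itemize}
Moreover $\Sigma$ is a smooth connected closed surface.
\end{lemma}

\begin{proof}
(G2) is the definition of $\Gamma$ and (G4) is (F2). The smooth part of $D\cap\mathbb C^2$ is $R$ minus a finite set, which is connected by Lemma~\ref{lem:zero}(a); so $T$ is one conjugacy class by Lemma~\ref{lem:meridian}. Over a smooth point of $D$ there is exactly one ramification point, a fold, so meridians map to transpositions, and $f^{-1}(D)$ is a smooth surface away from the finitely many points over nodes and cusps. By Lemma~\ref{lem:meridian}, $X\setminus(f^{-1}(D)\cup\Sigma)$ is connected (smoothness of $\Sigma$ is shown below), so $\theta(G)$ is transitive. A transitive group generated by transpositions is $S_n$, and $\theta(T)$ is invariant under conjugation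 by $\theta(G)=S_n$. This proves (G1).

Near a cusp, which exists by Lemma~\ref{lem:zero}(b), the fiber of the local model over $(u,y)$ is the set of roots of $t^3-yt-u$. So $D$ is locally the discriminant, the local fundamental group is $B_3$, and the Artin generators (or both of their inverses, according to the orientation of $D$) are braided meridians whose images are distinct transpositions of three sheets. Conjugating by an element of $G$ with suitable monodromy gives (G3).

The line $\ell_\infty$ is transverse to $D$ at smooth points. At a fold point the image of $df$ is the tangent plane of $D$, so $f$ is transverse to $\ell_\infty$ and $\Sigma$ is smooth. The generic lines of the pencil form a connected family, so $\Sigma\to\ell_\infty$ is isotopic to the covering $f^{-1}(\ell)\to\ell$, whose monodromy group is generated by the $\theta(\gamma_i)$ and is transitive. Hence $\Sigma$ is connected.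
\end{proof}

\subsection{The lifting map and the group $\mathcal H$}

To follow conjugation by arbitrary elements we extend the lifting map from $\Gamma^0$ to all of $G$. Let $f^{-1}(*)=\{p_1,\dots,p_n\}$, and choose paths in $X\setminus(f^{-1}(D)\cup\Sigma)$ from a fixed point to the $p_i$. For $g\in G$ let $\phi(g)_j\in\mathcal H$ be the class of the lift of $g$ that ends at $p_j$, closed up by these paths. The lift of $gg'$ ending at $p_j$ is the lift of $g'$ ending at $p_{\theta(g)^{-1}j}$ followed by the lift of $g$ ending at $p_j$. So $\phi(gg')=\phi(g)+\theta(g)\phi(g')$, and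
\[
\Phi=(\phi,\theta)\colon G\to\mathcal H^n\rtimes S_n
\]
is a homomorphism. If $\theta(g)j=j$, then $\phi(g)_j$ is the class of the closed lift at $p_j$ and does not depend on the paths. Let $\rho,\lambda\in\mathcal H$ be the classes of positive meridians of $R$ and of $\Sigma$; they are well defined because $R$ and $\Sigma$ are connected and meet in finitely many points.

\begin{lemma}\label{lem:Phi}
\textup{(a)} If $t\in T$ and $\theta(t)=(ij)$, then $\phi(t)_l=0$ for $l\ne i,j$. \textup{(b)} $\Phi$ factors through $\Gamma$. \textup{(c)} $\sum_i\phi(g)_i=\delta(g)\rho$ for all $g\in G$. \textup{(d)} $\Phi$ restricts to a homomorphism $\phi\colon\Gamma^0\to\mathcal H^n_0$ with $\phi(gxg^{-1})=\theta(g)\phi(x)$ for $g\in\Gamma$, $x\in\Gamma^0$.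
\end{lemma}

\begin{proof}
(a) The sheets $l\ne i,j$ correspond to the unramified points over the center of the small disk bounded by the meridian. The disk lifts there to disks in $Y$, so these lifts are contractible in $Y$.

(b) If $v,w$ are supported on the supports of disjoint transpositions $\sigma,\pi$, then $(v,\sigma)(w,\pi)=(v+w,\sigma\pi)=(w,\pi)(v,\sigma)$.

(c) The coordinate sum is a homomorphism $\mathcal H^n\rtimes S_n\to\mathcal H$, so it suffices to treat $t\in T$. If $\Phi(t)=(v,(ij))$, then $\Phi(t^2)=((v_i+v_j)(e_i+e_j),1)$ by (a). In the fold model the lift of $t^2$ at $p_i$ is a meridian of $R$. So $v_i+v_j=\rho$.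

(d) follows from (c) and from \eqref{eq:conj} with $\pi=1$.
\end{proof}

Part (a) is the reason for filling in the unramified part of $f^{-1}(D)$ before taking homology. The map in (d) is the map of Theorem~\ref{thm:B}, and it is $\phi_k$ when $X$ is simply connected.

\begin{lemma}\label{lem:H}
The map $(a,b)\mapsto(a+3b)\rho+b\lambda$ induces an exact sequence
\[
0\to\mathbb Z^2/\Lambda_k\to\mathcal H\to H_1(X;\mathbb Z)\to0 .
\]
\end{lemma}

\begin{proof}
Poincar\'e--Lefschetz duality gives $H_j(X,Y)\simeq H^{4-j}(R\cup\Sigma)$. Since $R$ and $\Sigma$ are connected closed oriented surfaces with finite intersection, the Mayer--Vietoris sequence gives $H^2(R\cup\Sigma)=H^2(R)\oplus H^2(\Sigma)=\mathbb Z^2$, and $H^3(R\cup\Sigma)=0$. The basis of $H_2(X,Y)=\mathbb Z^2$ is represented by small normal disks to $R$ and $\Sigma$, with boundaries $\rho$ and $\lambda$. The sequence of the pair $(X,Y)$ becomes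
\[
H_2(X)\xrightarrow{\ \alpha\mapsto(R\cdot\alpha,\ \Sigma\cdot\alpha)\ }\mathbb Z^2\xrightarrow{\ (r,l)\mapsto r\rho+l\lambda\ }\mathcal H\to H_1(X)\to0 .
\]
As $[R]=K_X+3[\Sigma]$, the automorphism $(r,l)\mapsto(r-3l,l)$ of $\mathbb Z^2$ carries the image of $H_2(X)$ to $\Lambda_k$.
\end{proof}

It remains to prove that $\phi\colon\operatorname{Ab}\Gamma^0\to\mathcal H^n_0$ is an isomorphism. The tensor power is now fixed, and the letter $k$ is free to serve as an index of a sheet.

\section{The abelianization as an $S_n$-module}\label{sec:module}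

This section uses only (G1)--(G3). Let
\[
E=\Gamma/[\Gamma^0,\Gamma^0],\qquad A=\operatorname{Ab}\Gamma^0\subset E,\qquad Q=E/A=\operatorname{im}(\theta,\delta)\subset S_n\times\mathbb Z .
\]
The group $Q$ is generated by the elements $((ij),1)$, whose square is $(1,2)$, the pair formed by the identity permutation and the integer $2$. Hence $Q=\{(\sigma,m):\operatorname{sgn}\sigma=(-1)^m\}$ and $\ker(Q\to S_n)=\langle(1,2)\rangle$. We write $A$ additively. Conjugation in $E$ makes it a $Q$-module. Let $\tau_{ij}\in\operatorname{Aut}A$ be the action of $((ij),1)$ and $A_{ij}=(1-\tau_{ij})A$; an element of $Q$ over $\sigma$ maps $A_{ij}$ onto $A_{\sigma i,\sigma j}$. Let $T_{ij}=T_{ji}\subset E$ be the nonempty set of images of meridians over $(ij)$. For $a\in T_{ij}$ and $x\in A$,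
\begin{equation}\label{eq:xax}
xax^{-1}=x\,(ax^{-1}a^{-1})\,a=\bigl((1-\tau_{ij})x\bigr)\,a .
\end{equation}

\subsection{The subgroups $A_{ij}$}

The first lemma relates $A$ to the meridians, about which we have geometric information.

\begin{lemma}\label{lem:torsor}
For every $a\in T_{ij}$ we have $T_{ij}=\{xax^{-1}:x\in A\}=A_{ij}\,a$.
\end{lemma}

\begin{proof}
The second equality is \eqref{eq:xax}, and $xax^{-1}\in T_{ij}$ for $x\in A$. Let $(ij)=(12)$ and $a'\in T_{12}$. By (G1), $a'=gag^{-1}$ with $g\in E$, and $\theta(g)$ centralizes $(12)$, so it lies in $\langle(12)\rangle\times S_{\{3,\dots,n\}}$. Choose $b$ in the subgroup generated by $a$ and the sets $T_{kl}$ with $k,l\ge3$ such that $\theta(b)=\theta(g)$. By (G2), $b$ commutes with $a$. Since $\theta(gb^{-1})=1$, the number $\delta(gb^{-1})=2m$ is even, and $x=gb^{-1}a^{-2m}\in A$. Then $g=xa^{2m}b$ and $a'=xax^{-1}$.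
\end{proof}

\begin{lemma}\label{lem:disjoint}
If $(ij)$ and $(kl)$ are disjoint, then $(1-\tau_{kl})(1-\tau_{ij})=0$ on $A$.
\end{lemma}

\begin{proof}
Let $a\in T_{ij}$, $b\in T_{kl}$, $x\in A$. By (G2), $b$ commutes with $a$ and with $xax^{-1}$, hence with $xax^{-1}a^{-1}=(1-\tau_{ij})x$.
\end{proof}

So far nothing prevents $A$ from containing elements unrelated to the $A_{ij}$. The cusp does: it supplies the braid relations that turn $E/\sum A_{ij}$ into $Q$.

\begin{lemma}\label{lem:sum}
There are $t_i\in T_{i,i+1}$ $(1\le i\le n-1)$ with $t_i,t_{i+1}$ braided for all $i$, and $A=\sum_{i,j}A_{ij}$.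
\end{lemma}

\begin{proof}
Let $t_1,t_2$ be the images of the meridians in (G3). Given $t_i$ with $2\le i\le n-2$, conjugate $(t_1,t_2)$ by an element whose monodromy sends $1,2,3$ to $i,i+1,i+2$. This gives a braided pair $(a',b')\in T_{i,i+1}\times T_{i+1,i+2}$. By Lemma~\ref{lem:torsor}, $t_i=xa'x^{-1}$ with $x\in A$; put $t_{i+1}=xb'x^{-1}$. By (G2), $t_i$ and $t_j$ commute for $|i-j|\ge2$.

The subgroup $B=\sum A_{ij}$ is $Q$-stable, hence normal in $E$. In $\bar E=E/B$ each $T_{ij}$ becomes a single element $\bar t_{ij}$ by Lemma~\ref{lem:torsor}, and $g\bar t_{ij}g^{-1}=\bar t_{\theta(g)i,\theta(g)j}$. The subgroup generated by the $\bar t_i=\bar t_{i,i+1}$ maps onto $S_n$, so it contains all $\bar t_{ij}$ and equals $\bar E$. An element of $\bar E$ with trivial monodromy commutes with all $\bar t_{ij}$ and is central. So the $\bar t_i^{\,2}$ are central; they are also conjugate, hence equal to one element $\zeta$. Recall that $S_n$ is presented by generators $s_1,\dots,s_{n-1}$ with $s_i^2=1$, $s_i,s_{i+1}$ braided, and $s_i,s_j$ commuting for $|i-j|\ge2$. Thus $\bar E/\langle\zeta\rangle$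 is a quotient of $S_n$ that maps onto $S_n$ by $\theta$, so $\ker(\theta|_{\bar E})=\langle\zeta\rangle$. Since $\delta(\zeta)=2$, the map $(\theta,\delta)$ is injective on $\bar E$. Its kernel is $A/B$.
\end{proof}

\begin{lemma}\label{lem:Sn}
The action of $Q$ on $A$ factors through $S_n$.
\end{lemma}

\begin{proof}
Let $z$ be the action of $(1,2)\in Q$, so $z=\tau_{ij}^2$ for all $i\neq j$. Given $(kl)$, choose $(ij)$ disjoint from it, which is possible as $n\ge4$. Then $(1-z)(1-\tau_{kl})=(1+\tau_{ij})(1-\tau_{ij})(1-\tau_{kl})=0$ by Lemma~\ref{lem:disjoint}. So $1-z$ kills every $A_{kl}$, hence $A$.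
\end{proof}

\subsection{The triangle relation}

Put $M=A_{12}$. Since now $\tau_{12}^2=1$, the transposition $(12)$ acts on $M$ as $-1$, and $S_{\{3,\dots,n\}}$ acts trivially by Lemma~\ref{lem:disjoint}. For $u\in M$ and $i\ne j$ let $u_{ij}=\sigma u$ for any $\sigma$ with $\sigma(1)=i$, $\sigma(2)=j$. Two such $\sigma$ differ on the right by an element of $S_{\{3,\dots,n\}}$, so $u_{ij}$ is well defined. We have
\[
u_{12}=u,\qquad \sigma u_{ij}=u_{\sigma i,\sigma j},\qquad u_{ji}=-u_{ij},
\]
and $u\mapsto u_{ij}$ is an isomorphism $M\to A_{ij}$. The element $u_{ij}$ behaves like the vector $u(e_i-e_j)$. To make this precise we need the one remaining relation among such vectors.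

\begin{lemma}\label{lem:triangle}
$u_{ij}+u_{jk}+u_{ki}=0$ for all $u\in M$ and distinct $i,j,k$.
\end{lemma}

\begin{proof}
Let $\varsigma$ be the $3$-cycle $1\mapsto2\mapsto3\mapsto1$ and $w(u)=u_{12}+u_{23}+u_{31}=(1+\varsigma+\varsigma^2)u$. The map $w$ is additive, and by symmetry it suffices to show that $w=0$.

\emph{$w(u)$ is an $S_n$-invariant element of $M$ with $2w(u)=0$.} Conjugation by $(12)$ exchanges $\varsigma$ and $\varsigma^2$, so $1+\varsigma+\varsigma^2$ commutes with $\tau_{12}$ and preserves $M=(1-\tau_{12})A$. Hence $w(u)\in M$, and its stabilizer contains $S_{\{3,\dots,n\}}$. It also contains $\varsigma$. So it contains $(34)$, its conjugates $(14)$ and $(24)$ by powers of $\varsigma$, and $(4l)$ for $l\ge5$; these generate $S_n$. Finally $w(u)=\tau_{12}w(u)=-w(u)$. In particular $u_{ij}+u_{jk}+u_{ki}=w(u)$ for all distinct $i,j,k$.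

\emph{$M=(1+w)M$.} By Lemma~\ref{lem:sum}, $M=\sum_{i,j}(1-\tau_{12})A_{ij}$. The terms with $i,j\ge3$ vanish. For $j\ge3$,
\[
(1-\tau_{12})u_{1j}=u_{1j}+u_{j2}=w(u)-u_{21}=u+w(u),\qquad(1-\tau_{12})u_{2j}=-(u+w(u)).
\]
Lastly $(1-\tau_{12})u_{12}=2u=2u+w(2u)$.

\emph{Conclusion.} By invariance, $w(w(u))=3w(u)=w(u)$. So $w(u+w(u))=2w(u)=0$ for all $u\in M$, and $w$ vanishes on $(1+w)M=M$.
\end{proof}

\begin{remark}
Both inputs are needed. Let $S_n$ act on a cyclic group by the sign, so that $1-\tau_{ij}=2$ and $w(u)=3u$. For $\mathbb Z_4$ the conclusion of Lemma~\ref{lem:disjoint} holds, that of Lemma~\ref{lem:sum} fails, and $w(2)=2\ne0$. For $\mathbb Z_5$ and $n=3$ both conclusions hold, the first one vacuously, and $w\ne0$.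
\end{remark}

Define $\kappa\colon M_0^n\to A$ by $\kappa(v)=\sum_{j\ge2}(v_j)_{j1}$.

\begin{proposition}\label{prop:kappa}
The homomorphism $\kappa$ is $S_n$-equivariant and surjective, $\kappa(u(e_i-e_j))=u_{ij}$, and $(1-\tau_{ij})\kappa(v)=(v_i-v_j)_{ij}$ for all $v\in M^n_0$.
\end{proposition}

\begin{proof}
With $u_{11}=0$ we have $\kappa(u(e_i-e_j))=u_{i1}-u_{j1}=u_{i1}+u_{1j}=u_{ij}$ by Lemma~\ref{lem:triangle}. The vectors $u(e_i-e_j)$ generate $M^n_0$, so $\kappa$ is equivariant, and it is surjective by Lemma~\ref{lem:sum}. The last formula is the image under $\kappa$ of $(1-(ij))v=(v_i-v_j)(e_i-e_j)$.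
\end{proof}

One braided pair now spreads to all pairs.

\begin{lemma}\label{lem:braided}
For distinct $i,j,k$, every $a\in T_{ij}$ is braided with every $b\in T_{jk}$ in $E$.
\end{lemma}

\begin{proof}
After conjugation $(i,j,k)=(1,2,3)$. By Lemma~\ref{lem:torsor}, $a=m_{12}t_1$ and $b=m'_{23}t_2$ with $m,m'\in M$. The fourth sheet leaves room for the vector $v=(m,0,-m',m'-m,0,\dots,0)\in M^n_0$. For $x=\kappa(v)$ we have $(1-\tau_{12})x=m_{12}$ and $(1-\tau_{23})x=m'_{23}$, so $(a,b)=(xt_1x^{-1},xt_2x^{-1})$ by \eqref{eq:xax}.
\end{proof}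

\section{Reduction to a map $\eta\colon M\to\mathcal H$}\label{sec:eta}

By Lemma~\ref{lem:Phi}, $\Phi$ factors through $E$, and $\phi\colon A\to\mathcal H^n_0$ is $S_n$-equivariant. For $u=(1-\tau_{12})x\in M$ we have $\phi(u)=(1-(12))\phi(x)=\eta(u)(e_1-e_2)$, where $\eta(u)$ is the first coordinate of $\phi(u)$. So $\eta\colon M\to\mathcal H$ is a homomorphism, and by equivariance
\begin{equation}\label{eq:eta}
\phi(u_{ij})=\eta(u)(e_i-e_j),\qquad\text{hence}\qquad\phi(\kappa(v))=(\eta(v_1),\dots,\eta(v_n))\quad(v\in M^n_0).
\end{equation}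
If $\eta$ is bijective, then so is $\phi\circ\kappa$, and since $\kappa$ is surjective, $\phi$ is bijective.

\begin{remark}
The module structure alone does not give the injectivity of $\kappa$. By Proposition~\ref{prop:kappa} the kernel consists of constant vectors, and the quotient of $(\mathbb Z_n)^n_0$ by the constant vectors satisfies the conclusions of Lemmas~\ref{lem:disjoint} and~\ref{lem:sum}, with $M=\mathbb Z_n$ and $\ker\kappa\neq0$. It is the existence of $\phi$, through \eqref{eq:eta}, that excludes this.
\end{remark}

Let $G_j=\{g\in G:\theta(g)j=j\}$. By covering theory $G_j=\pi_1(X\setminus(f^{-1}(D)\cup\Sigma),p_j)$. If $\Theta\colon G\to P^n\rtimes S_n$ is a homomorphism over $S_n$, then the $j$-th coordinate of $\Theta$ is a homomorphism $G_j\to P$, since $(v+\sigma w)_j=v_j+w_j$ when $\sigma j=j$.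

\begin{lemma}\label{lem:G1}
The homomorphism $G_1\to\mathcal H$, $g\mapsto\phi(g)_1$, is surjective. Every homomorphism from $G_1$ to an abelian group that kills $T\cap G_1$ factors through it.
\end{lemma}

\begin{proof}
Let $C'=f^{-1}(D)\cap Y$, so that $Y\setminus C'=X\setminus(f^{-1}(D)\cup\Sigma)$. By (F1), $f$ is a local diffeomorphism on $Y$. So the closed set $C'\subset Y$ is a smooth surface outside the finitely many points over nodes and cusps. By Lemma~\ref{lem:meridian}, $G_1\to\pi_1(Y,p_1)$ is surjective, with kernel normally generated by meridians of $C'$ based at $p_1$. The map $f$ sends such a meridian to a meridian of $D$ or its inverse, which lies in $G_1$ because its lift at $p_1$ is closed. So a homomorphism as in the statement factors through $\pi_1(Y,p_1)$, hence through $H_1(Y)=\mathcal H$, and the composition $G_1\to\pi_1(Y,p_1)\to\mathcal H$ is $g\mapsto\phi(g)_1$.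
\end{proof}

\begin{proposition}\label{prop:surj}
The map $\eta$ is surjective.
\end{proposition}

\begin{proof}
Let $\bar\Phi\colon E\to(\mathcal H/\eta(M))^n\rtimes S_n$ be induced by $\Phi$. By \eqref{eq:eta} and the surjectivity of $\kappa$ it kills $A$, so it factors through $Q$. Its first coordinate is a homomorphism from $Q_1=\{(\sigma,m)\in Q:\sigma1=1\}$ to $\mathcal H/\eta(M)$, surjective by Lemma~\ref{lem:G1}. It kills $((ij),1)$ for $i,j\ge2$ by Lemma~\ref{lem:Phi}(a). These elements generate $Q_1$: their images generate $S_{\{2,\dots,n\}}$, and the kernel of $Q_1\to S_n$ is generated by $((23),1)^2$. Hence $\mathcal H/\eta(M)=0$.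
\end{proof}

\section{Coordinates on the meridians}\label{sec:Psi}

To prove that $\eta$ is injective we construct a left inverse $\mathcal H\to M$. By Lemma~\ref{lem:G1} this asks for a homomorphism $G_1\to M$ that kills $T\cap G_1$. We have no convenient presentation of $G_1$, but we have one of $G$. So we look for a homomorphism $\Psi\colon G\to M^n\rtimes S_n$ over $S_n$ that imitates $\Phi$, sending a meridian over $(ij)$ to an element supported on $\{i,j\}$; its first coordinate will be the desired map. By (G4) it is enough to define $\Psi$ on meridians compatibly with conjugation.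

Formula \eqref{eq:conj} tells us what is required. Let $\mathsf s=(ae_i+a'e_j,(ij))\in M^n\rtimes S_n$. For $\mathsf t=(be_j+b'e_k,(jk))$ with $i,j,k$ distinct, the three terms of \eqref{eq:conj} are $ae_i+a'e_j$, $be_i+b'e_k$ and $-(ae_k+a'e_j)$. For $\mathsf t'=(be_i+b'e_j,(ij))$ they are $ae_i+a'e_j$, $be_j+b'e_i$ and $-(ae_j+a'e_i)$. Therefore
\begin{align}
\mathsf s\mathsf t\mathsf s^{-1}&=\bigl((a+b)e_i+(b'-a)e_k,\ (ik)\bigr),\label{eq:model1}\\
\mathsf s\mathsf t'\mathsf s^{-1}&=\bigl((a+b'-a')e_i+(a'+b-a)e_j,\ (ij)\bigr).\label{eq:model2}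
\end{align}
The $i$-th coordinate in \eqref{eq:model1} says that we need functions $\xi_{ij}\colon T_{ij}\to M$, one for each ordered pair, that turn conjugation into addition.

For an ordered pair $(i,j)$ let $U_{ij}$ be the set $T_{ij}$ with $M$ acting by $m\cdot t=m_{ij}t$. By Lemma~\ref{lem:torsor} the action is free and transitive. On $U_{ji}$, the same set, the action is the opposite one. A map $\xi\colon U_{ij}\to M$ is \emph{equivariant} if $\xi(m\cdot t)=m+\xi(t)$; it is then a bijection, determined by one value. For distinct $i,j,k$ define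
\[
\circ\colon U_{ij}\times U_{jk}\to U_{ik},\qquad t\circ s=tst^{-1}.
\]

\begin{lemma}\label{lem:circ}
\textup{(a)} $(m\cdot t)\circ(m'\cdot s)=(m+m')\cdot(t\circ s)$ for $t\in U_{ij}$, $s\in U_{jk}$, $m,m'\in M$. \textup{(b)} $(t\circ s)\circ r=t\circ(s\circ r)$ for distinct $i,j,k,l$ and $t\in U_{ij}$, $s\in U_{jk}$, $r\in U_{kl}$.
\end{lemma}

\begin{proof}
(a) For $x,y\in A$ we have $(xt)(ys)(xt)^{-1}=x\,(tyt^{-1})\,(tst^{-1})\,x^{-1}=(x+\tau_{ij}y-\tau_{ik}x)(t\circ s)$. With $x=m_{ij}$, $y=m'_{jk}$ we get $\tau_{ij}y=m'_{ik}$ and $x-\tau_{ik}x=m_{ij}+m_{jk}=m_{ik}$ by Lemma~\ref{lem:triangle}.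

(b) Since $t$ and $r$ commute, $(t\circ s)\circ r=ts(t^{-1}rt)s^{-1}t^{-1}=tsrs^{-1}t^{-1}=t\circ(s\circ r)$.
\end{proof}

The sets $U_{ij}$ look like the morphism sets of a groupoid on the objects $1,\dots,n$, and we want to trivialize it. The sets $U_{ii}$ and the compositions $U_{ij}\times U_{ji}$ are missing, so we cannot invert; we pass through a fourth index instead.

\begin{lemma}\label{lem:xi}
There are equivariant bijections $\xi_{ij}\colon U_{ij}\to M$ $(i\ne j)$ with
\begin{equation}\label{eq:add}
\xi_{ik}(t\circ s)=\xi_{ij}(t)+\xi_{jk}(s)\qquad(i,j,k\text{ distinct},\ t\in U_{ij},\ s\in U_{jk}).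
\end{equation}
\end{lemma}

\begin{proof}
Choose equivariant maps $\xi_{1i}$ ($i\ge2$) arbitrarily. For distinct $i,j\ge2$ put $\xi_{ij}(s)=\xi_{1j}(t\circ s)-\xi_{1i}(t)$ with $t\in U_{1i}$. By Lemma~\ref{lem:circ}(a) this is independent of $t$ and equivariant in $s$, so \eqref{eq:add} holds for triples $(1,i,j)$. For distinct $i,j,k\ge2$, $s\in U_{ij}$, $r\in U_{jk}$ and $t\in U_{1i}$, associativity gives
\[
\xi_{ik}(s\circ r)=\xi_{1k}((t\circ s)\circ r)-\xi_{1i}(t)=\xi_{1j}(t\circ s)+\xi_{jk}(r)-\xi_{1i}(t)=\xi_{ij}(s)+\xi_{jk}(r).
\]
For $i\ge2$ and $s\in U_{i1}$ put $\xi_{i1}(s)=\xi_{ik}(s\circ r)-\xi_{1k}(r)$ with $k\ne1,i$ and $r\in U_{1k}$. By Lemma~\ref{lem:circ}(a) this is independent of $r$ and equivariant in $s$. It is independent of $k$: for $l\ne1,i,k$ and $q\in U_{kl}$, the definition with $l$ and $r\circ q\in U_{1l}$ gives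
\[
\xi_{il}((s\circ r)\circ q)-\xi_{1l}(r\circ q)=\xi_{ik}(s\circ r)+\xi_{kl}(q)-\xi_{1k}(r)-\xi_{kl}(q),
\]
by the two cases already proved. So \eqref{eq:add} holds for triples $(i,1,k)$. For a triple $(j,i,1)$, with $t\in U_{ji}$ and $s\in U_{i1}$, choose $k\notin\{1,i,j\}$ and $r\in U_{1k}$. Then
\[
\xi_{j1}(t\circ s)=\xi_{jk}(t\circ(s\circ r))-\xi_{1k}(r)=\xi_{ji}(t)+\xi_{ik}(s\circ r)-\xi_{1k}(r)=\xi_{ji}(t)+\xi_{i1}(s).\qedhere
\]
\end{proof}

The identity \eqref{eq:add} controls one of the two coordinates of $sts^{-1}$. The other one, $\xi_{ki}(sts^{-1})$, is reached by the braid relation, which writes $s$ as a conjugate of $sts^{-1}$ by $t$. The result is the counterpart of Lemma~\ref{lem:Phi}(c).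

\begin{lemma}\label{lem:eps}
There is $\varepsilon\in M$ with $\xi_{ij}(t)+\xi_{ji}(t)=\varepsilon$ for all $i\ne j$ and $t\in T_{ij}$.
\end{lemma}

\begin{proof}
The actions on $U_{ij}$ and $U_{ji}$ are opposite, so the sum depends only on $\{i,j\}$; call it $\varepsilon_{ij}$. Let $i,j,k$ be distinct, $s\in T_{ij}$, $t\in T_{jk}$ and $r=sts^{-1}\in T_{ik}$. By Lemma~\ref{lem:braided}, $r=t^{-1}st$. From $r=s\circ t$ we get $\xi_{ik}(r)=\xi_{ij}(s)+\xi_{jk}(t)$. From $s=trt^{-1}=t\circ r$, with $t\in U_{jk}$ and $r\in U_{ki}$, we get $\xi_{ki}(r)=\xi_{ji}(s)-\xi_{jk}(t)$. The sum of the two equations is $\varepsilon_{ik}=\varepsilon_{ij}$. Any two pairs are joined by changing one index at a time.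
\end{proof}

For $t\in T_{ij}$ define $\Psi_0(t)=\bigl(\xi_{ij}(t)e_i+\xi_{ji}(t)e_j,\ (ij)\bigr)\in M^n\rtimes S_n$, and let $\bar T=\bigcup_{i,j}T_{ij}$.

\begin{lemma}\label{lem:Psi0}
$\Psi_0(sts^{-1})=\Psi_0(s)\Psi_0(t)\Psi_0(s)^{-1}$ for all $s,t\in\bar T$.
\end{lemma}

\begin{proof}
If $\theta(s),\theta(t)$ are disjoint, then $s,t$ commute by (G2), and $\Psi_0(s),\Psi_0(t)$ commute as in the proof of Lemma~\ref{lem:Phi}(b). In the other two cases, both sides have vector parts with coordinate sum $\varepsilon$, by Lemma~\ref{lem:eps} and because the coordinate sum is invariant under conjugation. By \eqref{eq:model1} and \eqref{eq:model2} both vector parts are supported on the two indices moved by $\theta(sts^{-1})$. So it suffices to compare one of these coordinates.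

If $s\in T_{ij}$, $t\in T_{jk}$ with $i,j,k$ distinct, the $i$-th coordinate of the right side is $\xi_{ij}(s)+\xi_{jk}(t)$ by \eqref{eq:model1}, and this is $\xi_{ik}(sts^{-1})$ by \eqref{eq:add}.

If $s,t\in T_{ij}$, write $t=m_{ij}s$. Then $sts^{-1}=(\tau_{ij}m_{ij})s=(-m)_{ij}s$, so $\xi_{ij}(sts^{-1})=\xi_{ij}(s)-m$. By \eqref{eq:model2} the $i$-th coordinate of the right side is $\xi_{ij}(s)+\xi_{ji}(t)-\xi_{ji}(s)$, and $\xi_{ji}(t)=\xi_{ji}(s)-m$ because $m_{ij}=(-m)_{ji}$.
\end{proof}

\begin{proposition}\label{prop:Psi}
There is a homomorphism $\Psi=(\psi,\theta)\colon G\to M^n\rtimes S_n$ with $\Psi(t)=\Psi_0(\bar t)$ for every $t\in T$, where $\bar t$ is the image of $t$ in $E$.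
\end{proposition}

\begin{proof}
Define $\Psi$ on the free group $F_d$ by $\gamma_i\mapsto\Psi_0(\bar\gamma_i)$. Lemma~\ref{lem:Psi0} applied to $s$ and $s^{-1}ts$ gives $\Psi_0(s^{-1}ts)=\Psi_0(s)^{-1}\Psi_0(t)\Psi_0(s)$. By induction on the length of $W\in F_d$,
\begin{equation}\label{eq:word}
\Psi_0(\bar W\,t\,\bar W^{-1})=\Psi(W)\Psi_0(t)\Psi(W)^{-1}\qquad(t\in\bar T).
\end{equation}
A defining relation $\gamma_i=W\gamma_{i'}W^{-1}$ of $G$ holds in $E$, so \eqref{eq:word} gives $\Psi(\gamma_i)=\Psi(W)\Psi(\gamma_{i'})\Psi(W)^{-1}$. Thus $\Psi$ descends to $G$. Every meridian is $W\gamma_1W^{-1}$ for some $W$ by (G1), and \eqref{eq:word} computes its image.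
\end{proof}

This is the only place where the form of the relations in (G4) is used. It is also why $\Psi$ is defined on $G$: we do not know beforehand that $\Psi$ kills $[\Gamma^0,\Gamma^0]$, and we do not need it.

\section{The inverse of $\eta$ and the proofs of the theorems}\label{sec:inverse}

\begin{lemma}\label{lem:mu}
There is a homomorphism $\mu\colon\mathcal H\to M$ with $\psi(g)_j=\mu(\phi(g)_j)$ for all $j$ and all $g\in G_j$.
\end{lemma}

\begin{proof}
If $t\in T\cap G_1$, then $\theta(t)=(kl)$ with $k,l\ne1$, so $\psi(t)_1=0$. Lemma~\ref{lem:G1} gives $\mu$ with $\psi(g)_1=\mu(\phi(g)_1)$ on $G_1$. Let $q\in G$ with $\theta(q)1=j$, so that $G_j=qG_1q^{-1}$. In \eqref{eq:conj}, if $\sigma1=j$ and $\pi1=1$, then $\sigma\pi\sigma^{-1}$ fixes $j$ and the $j$-th coordinate is $v_j+w_1-v_j=w_1$. Applied to $\Psi$ and to $\Phi$, this gives $\psi(qgq^{-1})_j=\psi(g)_1$ and $\phi(qgq^{-1})_j=\phi(g)_1$ for $g\in G_1$.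
\end{proof}

An element of $A$ moves the meridians by conjugation, and the displacement can be measured in two ways: in $E$, by \eqref{eq:xax}, and through $\Psi$, which sees only the homology classes of the lifts. Comparing the two gives the result.

\begin{proposition}\label{prop:inj}
$\mu\circ\eta=\mathrm{id}_M$. In particular $\eta$ is injective.
\end{proposition}

\begin{proof}
Let $u\in M$, let $g\in G$ be a preimage of $u=u_{12}\in A\subset E$, and let $t\in T$ with $\theta(t)=(13)$. By \eqref{eq:xax} and Lemma~\ref{lem:triangle}, the image of $gtg^{-1}$ in $E$ is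
\[
\bigl((1-\tau_{13})u_{12}\bigr)\bar t=(u_{12}+u_{23})\,\bar t=u_{13}\,\bar t .
\]
By Proposition~\ref{prop:Psi} and equivariance, $\psi(gtg^{-1})_1=\xi_{13}(\bar t)+u$. On the other hand $\theta(g)=1$ and $\phi(g)=\eta(u)(e_1-e_2)$, so by Lemma~\ref{lem:mu} $\Psi(g)=(v,1)$ with $v_1=\mu(\eta(u))$ and $v_3=0$. By \eqref{eq:conj}, $\Psi(g)\Psi(t)\Psi(g)^{-1}$ has first coordinate $v_1+\xi_{13}(\bar t)-v_3=\xi_{13}(\bar t)+\mu(\eta(u))$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B} and of Corollary~\ref{cor:D}]
By Propositions~\ref{prop:surj} and~\ref{prop:inj}, $\eta$ is an isomorphism. By \eqref{eq:eta}, $\phi\circ\kappa\colon M^n_0\to\mathcal H^n_0$ is an isomorphism, and $\kappa$ is surjective by Proposition~\ref{prop:kappa}. Hence $\phi\colon A\to\mathcal H^n_0$ is an isomorphism, and $A=\operatorname{Ab}G^0$ by Lemma~\ref{lem:affine}. Together with Lemma~\ref{lem:H} this proves Theorem~\ref{thm:B}. The functor $P\mapsto P_0^n\simeq P^{n-1}$ is exact; applying it to the sequence of Lemma~\ref{lem:H} gives the sequence of Corollary~\ref{cor:D}. Its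 first map is an isomorphism if and only if $H_1(X;\mathbb Z)^{n-1}=0$, and $n-1\ge1$. The case $H_1(X;\mathbb Z)=0$ is Theorem~\ref{thm:A}.
\end{proof}

The fundamental group of $X$ plays no role in the argument: the hypothesis of Theorem~\ref{thm:A} serves only to identify $\mathcal H$ with $\mathbb Z^2/\Lambda_k$.

\section{The extension $\bar G/[G^0,G^0]$}

The homomorphisms $\Phi$ and $\delta$ determine not only $A$ but the whole group $E$.

\begin{theorem}\label{thm:C}
Under the hypotheses of Theorem~\ref{thm:B}, let $\rho\in\mathcal H$ be the class of a meridian of $R$. Then $(\Phi,\delta)$ induces an isomorphism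
\[
\Gamma/[\Gamma^0,\Gamma^0]\simeq\mathcal E=\Bigl\{(v,\sigma,m)\in(\mathcal H^n\rtimes S_n)\times\mathbb Z:\ \sum_iv_i=m\rho,\ \operatorname{sgn}\sigma=(-1)^m\Bigr\},
\]
and $\bar G/[G^0,G^0]$ is the quotient of $\mathcal E$ by the central cyclic subgroup generated by the image of $c$.
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:Phi}(c) and the description of $Q$, the homomorphism $(\Phi,\delta)$ maps $E=\Gamma/[\Gamma^0,\Gamma^0]$ to $\mathcal E$. Both groups map onto $Q$, compatibly; for $\mathcal E$, the element $(m\rho e_1,\sigma,m)$ lies over $(\sigma,m)$. The kernels are $A$ and $\mathcal H_0^n$, and the map between them is $\phi$, an isomorphism by Theorem~\ref{thm:B}. The five lemma gives the first statement. By Lemma~\ref{lem:affine}, $c$ is central, $\bar G=\Gamma/\langle c\rangle$, and $[\Gamma^0,\Gamma^0]$ maps onto $[G^0,G^0]$; so $\bar G/[G^0,G^0]$ is the quotient of $E$ by the image of $\langle c\rangle$.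
\end{proof}

\begin{remark}
The image of $c$ is $\bigl((-\lambda,\dots,-\lambda),1,d\bigr)$. Indeed $c^{-1}$ is a positive meridian of $\ell_\infty$ at $o\notin D$, and $f$ is an oriented local diffeomorphism over $o$, so the $n$ lifts of $c^{-1}$ are positive meridians of $\Sigma$. The condition $\sum v_i=d\rho$ becomes $d\rho+n\lambda=0$, which is the relation given by $\alpha=[\Sigma]$ in the proof of Lemma~\ref{lem:H}, since $R\cdot\Sigma=d$ and $\Sigma\cdot\Sigma=n$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Au00} Auroux, Invent. Math. \textbf{139} (2000).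

\bibitem{Au03} Denis Auroux, \emph{Monodromy invariants in symplectic topology}, arXiv:math/0304113 (2003).

\bibitem{AK00} Auroux and Katzarkov, Invent. Math. \textbf{142} (2000).

\end{thebibliography}
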